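\title{Binary matrices whose 1-free sets contain nearly half of the columns}

\begin{abstract}
A nonempty set of columns of a binary matrix is called $1$-free if no row has exactly one $1$ in these columns. We disprove the conjecture that, for some function $f(m)=o(m)$ and some $\epsilon_0>0$, every $m\times n$ binary matrix with $n=m+f(m)$ has a $1$-free set of at most $(\frac12-\epsilon_0)n$ columns. For every $\eta>0$ we construct matrices with linearly many more columns than rows in which every $1$-free set has at least $\frac{1-\eta}2n$ columns. The construction attaches copies of a parity check matrix of the simplex code to a sparse random matrix. We also show that the extremal fraction tends to $\frac12$ exactly when $f(m)\to\infty$ and $f(m)=o(m)$, and that the largest relative excess of columns over rows compatible with the fraction $\frac12-\epsilon$ is $\epsilon^{2+o(1)}$.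
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $M$ be a binary matrix, that is, a matrix with entries $0$ and $1$. A nonempty set $S$ of columns of $M$ is \emph{$1$-free} if the sum over the integers of the columns in $S$ has no entry equal to $1$. Throughout, a set of columns is a subset of the column index set, and a row is identified with the set of columns in which it has a $1$; the size of this set is the \emph{weight} of the row. In this language $S$ is $1$-free if and only if no row meets $S$ in exactly one column. In the bipartite graph that joins each row to its columns, this says that $S$ has no unique neighbor.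

Parity gives one supply of $1$-free sets. If $x\neq0$ lies in the kernel of $M$ over $\mathbb F_2$, then every row meets the support of $x$ in an even number of columns, so the support is $1$-free. An $m\times n$ matrix with $n>m$ has a nonzero kernel and hence a $1$-free set. For $n>m\ge1$ we may therefore define
\[
s(m,n)=\max_{M}\ \min\{|S| : S \text{ is a $1$-free set of } M\},
\]
where $M$ ranges over all $m\times n$ binary matrices. We call $n-m$ the \emph{excess} of the matrix.

For excess $1$ there is nothing to save. In the matrix with columns $1,\dots,m+1$ and rows $\{i,i+1\}$, $1\le i\le m$, a $1$-free set contains $i$ if and only if it contains $i+1$, so it consists of all columns, and $s(m,m+1)=m+1$. For excess $k$ the kernel has dimension at least $k$, and averaging over its nonzero vectors gives $s(m,n)\le\frac{2^{k-1}}{2^k-1}n$ (Theorem~\ref{thm:sharp}(a) below). The factors $1,\frac23,\frac47,\dots$ decrease to $\frac12$.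

Parity alone cannot go below $\frac12$ while the excess is $o(m)$. Let $h(x)=-x\log_2x-(1-x)\log_2(1-x)$ be the binary entropy function; it is increasing on $[0,\frac12]$ with $h(\frac12)=1$, and for $0<x\le\frac12$ at most $2^{h(x)n}$ vectors of $\mathbb F_2^n$ have weight at most $xn$. A fixed nonzero vector lies in the kernel of a uniformly random $m\times n$ matrix with probability $2^{-m}$. So the expected number of nonzero kernel vectors of weight at most $(\frac12-\epsilon)n$ is at most $2^{h(1/2-\epsilon)n-m}$, which tends to $0$ when $n=m+o(m)$. But being $1$-free is much weaker than being the support of a kernel vector, since a row may meet the set in $3,5,7,\dots$ columns. In the same random matrix, the expected number of rows meeting a fixed set of $t=\lceil2\log_2m\rceil$ columns exactly once is $mt2^{-t}\le t/m$, so this tiny set is $1$-free with probability tending to $1$. One would guess that the extra freedom always saves a constant fraction of the columns once the excess is large enough. This is the content of the following conjecture, which comes from the paper of Linial and Orzech~\cite{LO}.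

\begin{quote}
\textbf{Conjecture.} There are a function $f:\mathbb N\to\mathbb Z_{>0}$ with $f(m)=o(m)$ and a constant $\epsilon_0>0$ such that, for all sufficiently large $m$, every $m\times n$ binary matrix with $n=m+f(m)$ has a $1$-free set of at most $(\frac12-\epsilon_0)n$ columns.
\end{quote}

The conjecture is false, and a small linear excess still does not force a large saving.

\begin{theorem}\label{thm:main}
For every $\eta\in(0,1)$ there is $\rho>0$ such that, for all sufficiently large $m$, we have $s(m,n)\ge\frac{1-\eta}2n$ for every integer $n$ with $m<n\le(1+\rho)m$.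
\end{theorem}

\begin{corollary}\label{cor:disproof}
Let $f:\mathbb N\to\mathbb Z_{>0}$ satisfy $f(m)=o(m)$ and let $\epsilon_0>0$. For all sufficiently large $m$ there is an $m\times n$ binary matrix with $n=m+f(m)$ that has no $1$-free set of at most $(\frac12-\epsilon_0)n$ columns.
\end{corollary}

\begin{proof}
Put $\eta=\min(\epsilon_0,\frac12)$ and take $\rho$ from Theorem~\ref{thm:main}. Since $1\le f(m)=o(m)$, we have $m<n\le(1+\rho)m$ for large $m$. So some $m\times n$ matrix has all its $1$-free sets of size at least $(\frac12-\frac\eta2)n>(\frac12-\epsilon_0)n$.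
\end{proof}

The second theorem describes $s(m,n)$ more precisely.

\begin{theorem}\label{thm:sharp}
Let $m,k\ge1$ be integers in \textup{(a)} and \textup{(b)}.
\begin{enumerate}
\item[(a)] $s(m,m+k)\le\min_{1\le j\le k}\Bigl\lfloor\dfrac{2^{j-1}}{2^j-1}(m+j)\Bigr\rfloor$.
\item[(b)] If $m+k\ge2^k-1$, then $s(m,m+k)\ge2^{k-1}\Bigl\lfloor\dfrac{m+k}{2^k-1}\Bigr\rfloor$. Hence $s(m,m+k)=\dfrac{2^{k-1}}{2^k-1}(m+k)$ whenever $2^k-1$ divides $m+k$.
\item[(c)] For any $f:\mathbb N\to\mathbb Z_{>0}$, the ratio $s(m,m+f(m))/(m+f(m))$ tends to $\frac12$ if and only if $f(m)\to\infty$ and $f(m)=o(m)$.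
\item[(d)] For $0<\epsilon<\frac12$ let $\Delta(\epsilon)$ be the supremum of all $\delta>0$ such that for all sufficiently large $m$ there is an $m\times n$ binary matrix with $n\ge(1+\delta)m$ all of whose $1$-free sets have size at least $(\frac12-\epsilon)n$. Then $\Delta(\epsilon)=\epsilon^{2+o(1)}$ as $\epsilon\to0$. More precisely, for each $\theta>0$ there is $c_\theta>0$ with $\Delta(\epsilon)\ge c_\theta\,\epsilon^{2+\theta}$ for all $\epsilon\in(0,\frac12)$, and $\Delta(\epsilon)=O(\epsilon^2\log(1/\epsilon))$ as $\epsilon\to0$. The upper bound holds even if ``all sufficiently large $m$'' is weakened to ``infinitely many $m$''.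
\end{enumerate}
\end{theorem}

The upper bounds all come from the kernel. The lower bounds rest on a small matrix $G_D$ in which every $1$-free set has more than half of the columns (Section~\ref{sec:gadget}). Its excess is only logarithmic in its size. To reach linear excess we attach many copies of $G_D$ to a base matrix in a way that preserves the excess and raises the fraction of columns in a $1$-free set from any fixed $\gamma>0$ to nearly $\frac12$ (Section~\ref{sec:lift}). A sparse random matrix serves as the base (Section~\ref{sec:main}). Parts (c) and (d) of Theorem~\ref{thm:sharp} are proved in Sections~\ref{sec:half} and~\ref{sec:linear}.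

\section{Monotonicity and the averaging bound}\label{sec:upper}

We begin with three operations on matrices. A matrix is allowed to have no rows, in which case every nonempty set of columns is $1$-free.

\begin{lemma}\label{lem:basic}
Let $M$ be a binary matrix.
\begin{enumerate}
\item[(i)] If $M'$ is obtained from $M$ by deleting columns, every $1$-free set of $M'$ is $1$-free in $M$. Hence $s(m,n)\ge s(m,n')$ for $m<n\le n'$.
\item[(ii)] Adding zero rows to $M$ does not change its $1$-free sets.
\item[(iii)] Let $X$ be a set of columns of $M$ and let $N$ be a matrix with column set $X$ each of whose rows is a row of $M$ contained in $X$. If $W$ is $1$-free in $M$, then $W\cap X$ is empty or $1$-free in $N$.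
\end{enumerate}
\end{lemma}

\begin{proof}
In (i), whether $S$ is $1$-free depends only on the columns in $S$. For the inequality, delete $n'-n$ columns from an $m\times n'$ matrix all of whose $1$-free sets have size at least $s(m,n')$. In (ii), a zero row meets no set of columns. In (iii), a row contained in $X$ has the same intersection with $W\cap X$ as with $W$.
\end{proof}

By (i), a larger excess makes small $1$-free sets easier to find. A counterexample to the conjecture must therefore handle functions $f$ that are barely $o(m)$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(a)}]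
By Lemma~\ref{lem:basic}(i), $s(m,m+k)\le s(m,m+j)$ for $1\le j\le k$. So it suffices to prove $s(m,n)\le\frac{2^{j-1}}{2^j-1}n$ for $n=m+j$. The kernel over $\mathbb F_2$ of an $m\times n$ matrix has dimension at least $j$; let $C$ be a $j$-dimensional subspace of it. Each coordinate is a linear map $C\to\mathbb F_2$. It is either zero or has a kernel of index $2$, so it equals $1$ on either $0$ or $2^{j-1}$ vectors of $C$. Summing over the $n$ coordinates, the $2^j-1$ nonzero vectors of $C$ have total weight at most $2^{j-1}n$. One of them has weight at most $\frac{2^{j-1}}{2^j-1}n$, and its support is $1$-free.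
\end{proof}

\section{The simplex gadget}\label{sec:gadget}

Which matrices meet the averaging bound? In a matrix whose rows have weight at most $2$, a set is $1$-free exactly when it is the support of a nonzero kernel vector, so the extra freedom disappears. Such matrices are poor for another reason. View the columns as vertices and the rows of weight $2$ as edges. The kernel is spanned by the indicator vectors of those connected components that contain no row of weight $1$. With excess $k$ there are at least $k$ such components, and the smallest is a $1$-free set of at most $n/k$ columns. So rows of weight at least $3$ are needed.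

For excess $2$ a single one suffices. Let $3\mid n$, split the columns into three paths of $n/3$ columns, with consecutive columns of a path joined by rows of weight $2$, and add one row consisting of the first columns of the three paths. There are $3(\frac n3-1)+1=n-2$ rows. A $1$-free set is a union of whole paths, and the row of weight $3$ rules out a single path. So every $1$-free set has at least $2n/3$ columns, which matches Theorem~\ref{thm:sharp}(a).

To generalize this, look at the case of equality in the averaging argument: no coordinate vanishes on $C$, and all nonzero vectors of $C$ have the same weight. This happens for the \emph{simplex code}. For $D\ge1$ let $[D]=\{1,\dots,D\}$ and let $P_D$ be the set of the $2^D-1$ nonempty subsets of $[D]$. The simplex code consists of the vectors $x\in\mathbb F_2^{P_D}$ with $x_T=\sum_{i\in T}x_{\{i\}}$ for all $T\in P_D$. If $x\ne0$, the set $I=\{i:x_{\{i\}}=1\}$ is nonempty and $x_T=1$ exactly when $|T\cap I|$ is odd. Adding or removing a fixed element of $I$ pairs the subsets of $[D]$ with $|T\cap I|$ odd with those with $|T\cap I|$ even, so $x$ has weight $2^{D-1}$.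

Many matrices have this kernel, and the choice matters. The obvious one has the rows $\{T\}\cup\{\{i\}:i\in T\}$ for $|T|\ge2$. Each of these rows contains at least two singletons, so the $D$ singletons form a $1$-free set, far smaller than $2^{D-1}$. We instead compute $x_T$ one element at a time, with rows of weight $3$.

\begin{definition}\label{def:gadget}
The \emph{gadget} $G_D$ is the matrix with column set $P_D$ that has, for each $T\in P_D$ with $|T|\ge2$, the row $\bigl\{T,\ T\setminus\{\max T\},\ \{\max T\}\bigr\}$.
\end{definition}

The three columns in each row are distinct. The gadget has $2^D-1$ columns and $2^D-1-D$ rows, so its excess is $D$. A vector $x$ is in its kernel if and only if $x_T=x_{T\setminus\{\max T\}}+x_{\{\max T\}}$ for all $|T|\ge2$, and induction on $|T|$ shows that this is the simplex code.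

\begin{example}\label{ex:G3}
Writing $12$ for $\{1,2\}$ and so on, $G_3$ is
\[
\begin{array}{c|ccc|c|ccc}
 &1&2&12&3&13&23&123\\\hline
12&1&1&1&0&0&0&0\\
13&1&0&0&1&1&0&0\\
23&0&1&0&1&0&1&0\\
123&0&0&1&1&0&0&1
\end{array}
\]
Let $S$ be $1$-free. If $3\in S$, the last three rows force $S$ to meet each of the disjoint pairs $\{1,13\}$, $\{2,23\}$, $\{12,123\}$, so $|S|\ge4$. If $3\notin S$, the same rows force each pair to lie inside $S$ or outside $S$. Then $S\cap\{1,2,12\}$ is nonempty, by the first row it has at least two elements, and each of them is doubled. Again $|S|\ge4$.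
\end{example}

A row of weight $3$ may lie entirely in $S$, which parity would forbid, but the case $3\in S$ shows that this only makes $S$ larger. The same dichotomy works for all $D$.

\begin{lemma}\label{lem:gadget}
Let $D\ge1$ and let $S$ be a $1$-free set of $G_D$. Then
\begin{enumerate}
\item[(i)] $S$ contains a singleton $\{i\}$;
\item[(ii)] $|S|\ge2^{D-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose that $S$ contains no singleton, and let $T\in S$ have minimum size. Then $|T|\ge2$. The set $T\setminus\{\max T\}$ is smaller than $T$, so it is not in $S$, and $\{\max T\}$ is a singleton, so it is not in $S$. The row indexed by $T$ meets $S$ only in $T$, a contradiction.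

(ii) We use induction on $D$. For $D=1$ the claim is $|S|\ge1$, which holds as $S\ne\emptyset$. Let $D\ge2$ and $S'=S\cap P_{D-1}$. The rows of $G_D$ indexed by sets $T\subseteq[D-1]$ are the rows of $G_{D-1}$, so $S'$ is empty or $1$-free in $G_{D-1}$ by Lemma~\ref{lem:basic}(iii). The remaining rows have $\max T=D$; they are $\{U\cup\{D\},U,\{D\}\}$ for $U\in P_{D-1}$. The $2^{D-1}-1$ pairs $\{U,U\cup\{D\}\}$ partition $P_D\setminus\{\{D\}\}$.

If $\{D\}\in S$, then $S$ meets each pair, since otherwise the corresponding row meets $S$ only in $\{D\}$. Hence $|S|\ge1+(2^{D-1}-1)=2^{D-1}$.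

If $\{D\}\notin S$, then no pair meets $S$ in exactly one column, so $|S|=2|S'|$. As $S\ne\emptyset$, also $S'\ne\emptyset$, and by induction $|S|\ge2\cdot2^{D-2}=2^{D-1}$.
\end{proof}

Replacing each column of $G_k$ by a path, as we did for excess $2$, gives matrices of all sizes with excess $k$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(b)}]
Let $n=m+k$ and $q=\lfloor n/(2^k-1)\rfloor$; the hypothesis $n\ge2^k-1$ gives $q\ge1$. Choose integers $q_T\ge q$, $T\in P_k$, with $\sum_Tq_T=n$, and take $q_T$ copies of each column $T$ of $G_k$. Let the rows of $G_k$ act on the first copies, and join consecutive copies of $T$ by $q_T-1$ rows of weight $2$. The number of rows is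
\[
(2^k-1-k)+\sum_{T}(q_T-1)=(2^k-1-k)+n-(2^k-1)=n-k=m .
\]
Let $W$ be $1$-free. The rows of weight $2$ show that $W$ contains all copies of $T$ or none. So the set $S$ of those $T$ whose first copy lies in $W$ is nonempty, and it is $1$-free in $G_k$ by Lemma~\ref{lem:basic}(iii). Lemma~\ref{lem:gadget}(ii) gives $|W|=\sum_{T\in S}q_T\ge2^{k-1}q$. If $2^k-1$ divides $n$, then $n\ge 2^k-1$ and $2^{k-1}q=\frac{2^{k-1}}{2^k-1}n$, which is the upper bound of part (a) with $j=k$.
\end{proof}

Since $2^{k-1}\lfloor n/(2^k-1)\rfloor\ge\frac n2-2^{k-1}$, part (b) already refutes the conjecture for every $f$ with $2^{f(m)}=o(m)$. It says nothing once the excess exceeds $\log_2(n+1)$.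

\section{Attaching gadgets to a base matrix}\label{sec:lift}

For a larger excess we let a base matrix $A$ supply the excess and let gadgets supply the bulk of the columns. A copy of $G_D$ has $D$ more columns than rows. We pay for them with $D$ \emph{link rows} of weight $2$, each joining a singleton column of the copy to a column of $A$. An attached copy then adds as many rows as columns. If a $1$-free set contains a column of $A$ to which the copy is linked, it contains a singleton of the copy, and by Lemma~\ref{lem:gadget}(ii) more than half of the copy.

\begin{example}\label{ex:lift}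
Let $A$ have three columns $a,b,c$ and no rows. Its excess is $3$ and its smallest $1$-free sets contain $\frac13$ of the columns. Attach a copy of $G_2$ to each of the pairs $(a,b)$, $(b,c)$, $(c,a)$, as in Figure~\ref{fig:lift}. Each copy adds three columns, one row of weight $3$ and two link rows, so we obtain a $9\times12$ matrix, still of excess $3$. Let $W$ be $1$-free. If $W$ avoided $a,b,c$, the link rows would exclude all six singleton columns, and then the rows of weight $3$ would exclude the last three columns. So $W$ contains one of $a,b,c$, say $a$. Then $W$ contains a singleton column in each of the two copies linked to $a$, and hence two columns in each. Thus $|W|\ge5$, and the fraction has risen from $\frac13$ to $\frac5{12}$. The loss comes from the copy attached to $(b,c)$, which $W$ can avoid.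
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0)--(4,0)--(2,3.46)--cycle;
\draw (2,0)--(2,-0.8);
\draw (3,1.73)--(3.69,2.13);
\draw (1,1.73)--(0.31,2.13);
\foreach \p in {(4,0),(2,3.46),(3,0),(3.5,0.87),(2.5,2.6),(3.69,2.13),(1.5,2.6)}
  \draw[fill=white] \p circle (0.12);
\foreach \p in {(0,0),(1,0),(2,-0.8),(0.5,0.87),(0.31,2.13)}
  \draw[fill=black] \p circle (0.12);
\foreach \p in {(2,0),(3,1.73),(1,1.73)}
  \draw[fill=gray!40] \p +(-0.11,-0.11) rectangle +(0.11,0.11);
\node at (-0.35,-0.1) {$a$};
\node at (4.35,-0.1) {$b$};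
\node at (2,3.85) {$c$};
\end{tikzpicture}
\caption{A $9\times12$ binary matrix. The twelve circles are the columns. A segment between two circles is a row of weight $2$, and a square is a row of weight $3$ consisting of the three circles joined to it. The five black circles form a $1$-free set of minimum size.}
\label{fig:lift}
\end{figure}

So the $D$-tuples of base columns to which the copies are attached should have the property that every $1$-free set of $A$ meets almost all of them. If such sets contain a fraction at least $\gamma$ of the $n_0$ columns of $A$, then at most a fraction $(1-\gamma)^D$ of all $D$-tuples miss a given one, and this is small for large $D$. Using all $n_0^D$ tuples would, however, dilute the excess: it is at most $n_0$, while the new matrix would have at least $n_0^D$ columns. To keep the excess linear we need $O(n_0)$ tuples, and a random choice provides them. We use the estimate $\binom Na\le(eN/a)^a$ for $1\le a\le N$, which follows from $\binom Na\le N^a/a!$ and $e^a\ge a^a/a!$.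

\begin{lemma}\label{lem:tuples}
Let $V$ be a set of $n_0\ge1$ elements, let $\gamma,\eta\in(0,1)$, let $D\ge1$ satisfy $(1-\gamma)^D\le\eta/(2e)$, and let $R=\lceil2n_0/\eta\rceil$. There are tuples $\Gamma(r)=(\Gamma_1(r),\dots,\Gamma_D(r))\in V^D$, $r\in[R]$, such that for every $S\subseteq V$ with $|S|\ge\gamma n_0$, fewer than $\eta R$ of the tuples have no entry in $S$.
\end{lemma}

\begin{proof}
Choose all $RD$ entries independently and uniformly from $V$. Fix $S$ with $|S|\ge\gamma n_0$ and let $X$ be the number of tuples with no entry in $S$. Each tuple misses $S$ with probability $p=(1-|S|/n_0)^D\le\eta/(2e)$, independently of the others. Let $a=\lceil\eta R\rceil$, so that $2n_0\le\eta R\le a\le R$. If $X\ge\eta R$, then some $a$ of the tuples all miss $S$. Therefore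
\[
\Pr[X\ge\eta R]\le\binom Rap^a\le\Bigl(\frac{eRp}a\Bigr)^a\le\Bigl(\frac{ep}\eta\Bigr)^a\le2^{-a}\le2^{-2n_0}.
\]
There are at most $2^{n_0}$ sets $S$, so the probability that some $S$ fails is at most $2^{-n_0}<1$.
\end{proof}

The value of $R$ is dictated by the last line: the failure probability $2^{-\eta R}$ has to beat the $2^{n_0}$ candidate sets.

\begin{lemma}\label{lem:lift}
Let $A$ be an $m_0\times n_0$ binary matrix all of whose $1$-free sets have size at least $\gamma n_0$, where $0<\gamma<1$. Let $0<\eta<1$, let $D\ge1$ satisfy $(1-\gamma)^D\le\eta/(2e)$, and let $R=\lceil2n_0/\eta\rceil$. Then there is a binary matrix with $m_0+R(2^D-1)$ rows and $n=n_0+R(2^D-1)$ columns, all of whose $1$-free sets have size at least $\frac{1-\eta}2n$.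
\end{lemma}

\begin{proof}
Let $V$ be the column set of $A$ and take tuples $\Gamma(r)$, $r\in[R]$, from Lemma~\ref{lem:tuples}. The new matrix has the columns in $V$ and the columns $(r,T)$ for $r\in[R]$, $T\in P_D$; the columns with first coordinate $r$ form the \emph{$r$-th copy} $X_r$. Its rows are
\begin{itemize}
\item the rows of $A$, extended by zeros;
\item the link rows $\{\Gamma_i(r),(r,\{i\})\}$ for $r\in[R]$, $i\in[D]$;
\item the gadget rows $\{(r,T),(r,T\setminus\{\max T\}),(r,\{\max T\})\}$ for $r\in[R]$, $T\in P_D$, $|T|\ge2$.
\end{itemize}
The number of rows is $m_0+RD+R(2^D-1-D)=m_0+R(2^D-1)$.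

Let $W$ be $1$-free and $W_0=W\cap V$. By Lemma~\ref{lem:basic}(iii), $W_0$ is empty or $1$-free in $A$, and each $W\cap X_r$ is empty or $1$-free in $G_D$. The link rows say that $(r,\{i\})\in W$ if and only if $\Gamma_i(r)\in W_0$.

First, $W_0\ne\emptyset$. Otherwise $W$ contains no column $(r,\{i\})$, Lemma~\ref{lem:gadget}(i) gives $W\cap X_r=\emptyset$ for every $r$, and $W$ is empty. Hence $W_0$ is $1$-free in $A$ and $|W_0|\ge\gamma n_0$. By the choice of the tuples, more than $(1-\eta)R$ indices $r$ have $\Gamma_i(r)\in W_0$ for some $i$. For such $r$ the set $W\cap X_r$ contains $(r,\{i\})$, so $|W\cap X_r|\ge2^{D-1}$ by Lemma~\ref{lem:gadget}(ii). The copies are disjoint and $R\ge n_0$, so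
\[
|W|\ge(1-\eta)R\,2^{D-1}=\frac{1-\eta}2R\,2^D\ge\frac{1-\eta}2\bigl(R\,2^D-R+n_0\bigr)=\frac{1-\eta}2n.\qedhere
\]
\end{proof}

The hypothesis on $A$ enters only through $|W_0|\ge\gamma n_0$. Some such hypothesis is needed: the support of a kernel vector of $A$ extends to a $1$-free set of the new matrix by adding a simplex codeword in each copy whose tuple it meets and nothing in the other copies, so a support that meets few tuples gives a small $1$-free set.

\section{Linear excess: proof of Theorem~\ref{thm:main}}\label{sec:main}

Call a pair $(\gamma,\rho)$ with $\gamma,\rho\in(0,1]$ \emph{admissible} if for all sufficiently large $m$ we have $s(m,n)\ge\gamma n$ for every integer $n$ with $m<n\le(1+\rho)m$. To prove Theorem~\ref{thm:main} we find one admissible pair and then use Lemma~\ref{lem:lift} to trade excess for size.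

For the base, any $\gamma>0$ will do, but the excess must be linear. A dense random matrix has $1$-free sets of logarithmic size, as we saw in Section~\ref{sec:intro}. In a sparse one the situation is different: a $1$-free set must place its few ones at least two to a row, so all of them fall into a small set of rows, which is unlikely.

\begin{lemma}\label{lem:base}
For every $m\ge1$ there is an $m\times2m$ binary matrix all of whose $1$-free sets have size greater than $m/(32e^3)$. Consequently $\bigl(\frac1{64e^3},1\bigr)$ is admissible.
\end{lemma}

\begin{proof}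
For each of the $2m$ columns choose $4$ rows independently and uniformly, with repetitions allowed, and put ones exactly in the chosen rows. Let $1\le t\le m/(32e^3)$ and let $S$ be a set of $t$ columns. The columns of $S$ contain at most $4t$ ones. If $S$ is $1$-free, every row meeting $S$ contains at least two of them, so at most $2t$ rows meet $S$. Since $2t\le m$, all $4t$ choices made for $S$ then lie in some set of exactly $2t$ rows. This has probability at most
\[
\binom m{2t}\Bigl(\frac{2t}m\Bigr)^{4t}\le\Bigl(\frac{em}{2t}\Bigr)^{2t}\Bigl(\frac{2t}m\Bigr)^{4t}=e^{2t}\Bigl(\frac{2t}m\Bigr)^{2t}.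
\]
There are $\binom{2m}t\le(2em/t)^t$ sets $S$, so the expected number of $1$-free sets of size $t$ is at most
\[
\Bigl(\frac{2em}t\cdot e^2\cdot\frac{4t^2}{m^2}\Bigr)^t=\Bigl(\frac{8e^3t}m\Bigr)^t\le4^{-t}.
\]
The sum over $t\ge1$ is at most $\frac13<1$, so some outcome has no $1$-free set of size at most $m/(32e^3)$. For $m<n\le2m$, Lemma~\ref{lem:basic}(i) gives $s(m,n)\ge s(m,2m)>\frac{2m}{64e^3}\ge\frac n{64e^3}$.
\end{proof}

With $d$ choices per column, $d$ even, the same computation gives $(t/m)^{(d/2-1)t}$ up to a factor exponential in $t$. For $d=2$ the power of $t/m$ disappears, which is why we take $d=4$.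

Lemma~\ref{lem:lift} produces matrices only for certain numbers of rows, while admissibility asks for all large $m$. The gaps between these numbers are bounded, and filling a gap with zero rows costs a bounded amount of excess, which is negligible against a linear excess.

\begin{proposition}\label{prop:amplify}
Let $(\gamma,\rho)$ be admissible with $\gamma<1$, let $0<\eta<1$, and let $D\ge1$ satisfy $(1-\gamma)^D\le\eta/(2e)$. Then $\bigl(\frac{1-\eta}2,\rho'\bigr)$ is admissible, where $\rho'=\dfrac{\eta\rho}{10\cdot2^D}$.
\end{proposition}

\begin{proof}
Put $L=2^D-1$ and, for $m_0\ge1$,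
\[
\nu(m_0)=m_0+\lfloor\rho m_0\rfloor,\qquad \mu(m_0)=m_0+L\lceil2\nu(m_0)/\eta\rceil .
\]
For large $m_0$ we have $m_0<\nu(m_0)\le(1+\rho)m_0$, so there is an $m_0\times\nu(m_0)$ matrix whose $1$-free sets have size at least $\gamma\nu(m_0)$. Lemma~\ref{lem:lift} turns it into a matrix $M(m_0)$ with $\mu(m_0)$ rows and $\mu(m_0)+\lfloor\rho m_0\rfloor$ columns, all of whose $1$-free sets contain at least a fraction $\frac{1-\eta}2$ of the columns.

Let $\Lambda=1+L\bigl(\frac4\eta+1\bigr)$. Then $\Lambda\le(L+1)\bigl(\frac4\eta+1\bigr)\le5\cdot2^D/\eta$, that is, $\rho'\le\rho/(2\Lambda)$. Since $\rho\le1$, we have $\nu(m_0)\le2m_0$ and $\nu(m_0+1)-\nu(m_0)\le2$. The first inequality gives $\mu(m_0)\le m_0+L(4m_0/\eta+1)\le\Lambda m_0$. The second, together with $\lceil y+u\rceil-\lceil y\rceil\le u+1$ for $u\ge0$, gives $\mu(m_0+1)-\mu(m_0)\le1+L(4/\eta+1)=\Lambda$.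

Given a large $m$, let $m_0$ be the largest integer with $\mu(m_0)\le m$; it exists because $\mu(m_0)\ge m_0$. From $m<\mu(m_0+1)$ we get $m-\mu(m_0)<\Lambda$ and $m_0>m/\Lambda-1$. In particular $m_0\to\infty$ with $m$, so $M(m_0)$ is available. Add $m-\mu(m_0)$ zero rows to it. By Lemma~\ref{lem:basic}(ii), the result is an $m\times n^*$ matrix, $n^*=\mu(m_0)+\lfloor\rho m_0\rfloor$, whose $1$-free sets have size at least $\frac{1-\eta}2n^*$. Its excess satisfies
\[
n^*-m=\lfloor\rho m_0\rfloor-(m-\mu(m_0))\ge\rho m_0-1-\Lambda\ge\frac{\rho m}\Lambda-(\Lambda+2)\ge\frac{\rho m}{2\Lambda}\ge\rho'm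
\]
as soon as $m\ge2\Lambda(\Lambda+2)/\rho$. For $m<n\le(1+\rho')m$ we have $n\le n^*$, and Lemma~\ref{lem:basic}(i) gives $s(m,n)\ge s(m,n^*)\ge\frac{1-\eta}2n^*\ge\frac{1-\eta}2n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $D$ with $\bigl(1-\frac1{64e^3}\bigr)^D\le\eta/(2e)$ and apply Proposition~\ref{prop:amplify} to the admissible pair of Lemma~\ref{lem:base}. This gives an admissible pair $\bigl(\frac{1-\eta}2,\rho\bigr)$, which is the assertion.
\end{proof}

\section{When the ratio tends to one half}\label{sec:half}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(c)}]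
Write $\varphi(m)=s(m,m+f(m))/(m+f(m))$.

Suppose that $f(m)\to\infty$ and $f(m)=o(m)$. Part (a) with $j=k=f(m)$ gives $\varphi(m)\le2^{f(m)-1}/(2^{f(m)}-1)$, and the right side tends to $\frac12$ because $f(m)\to\infty$. For each $\eta\in(0,1)$, with $\rho$ from Theorem~\ref{thm:main}, we have $f(m)\le\rho m$ and hence $\varphi(m)\ge\frac{1-\eta}2$ for all large $m$. So $\varphi(m)\to\frac12$.

Suppose that $f(m)\not\to\infty$. Then $f$ is bounded along an infinite sequence, so $f(m)=k$ for some fixed $k$ and infinitely many $m$. For those $m$ with $m+k\ge 2^k-1$, part (b) gives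
\[
\varphi(m)\ge\frac{2^{k-1}}{2^k-1}-\frac{2^{k-1}}{m+k},
\]
and the right side tends to $\frac{2^{k-1}}{2^k-1}>\frac12$. So $\varphi(m)\not\to\frac12$.

Suppose that $f(m)\ne o(m)$. Then there is $\delta>0$ with $f(m)\ge\delta m$ for infinitely many $m$. For such $m$, if large, $j=\lceil\log_2m\rceil$ satisfies $j\le\delta m\le f(m)$ and $2^j\ge m$. Part (a) gives
\[
s(m,m+f(m))\le\frac{m+j}2\Bigl(1+\frac1{2^j-1}\Bigr)\le\frac{m+j}2+\frac{m+j}{2(m-1)}=\frac m2+O(\log m).
\]
Dividing by $m+f(m)\ge(1+\delta)m$, we get $\varphi(m)\le\frac1{2(1+\delta)}+o(1)$ along these $m$, and again $\varphi(m)\not\to\frac12$.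
\end{proof}

The last case shows that Corollary~\ref{cor:disproof} needs the hypothesis $f(m)=o(m)$: if $f(m)\ge\delta m$, every matrix has a $1$-free set of at most $\bigl(\frac1{2(1+\delta)}+o(1)\bigr)n$ columns.

\section{The trade-off between excess and saving}\label{sec:linear}

It remains to prove Theorem~\ref{thm:sharp}(d). For the lower bound, look at the cost of Proposition~\ref{prop:amplify}. The smallest allowed $D$ is about $\ln(2e/\eta)/\ln\frac1{1-\gamma}$, so $2^D$ is of order $\eta^{-\kappa}$ with $\kappa=\ln2/\ln\frac1{1-\gamma}$, and $\rho'$ is of order $\rho\,\eta^{1+\kappa}$. For the random base, $\gamma=1/(64e^3)$ and $\kappa$ is large. As $\gamma$ approaches $\frac12$, however, $\kappa$ approaches $1$, and Theorem~\ref{thm:main} now supplies such bases. We therefore amplify a second time.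

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}\textup{(d)}]
Let $\theta>0$. For $\tau\in(0,\frac12)$ put $\kappa=\ln2/\ln\frac2{1+2\tau}$. Since $\kappa\to1$ as $\tau\to0$, we can fix $\tau$ with $\kappa\le1+\theta$. By the proof of Theorem~\ref{thm:main} with $\eta=2\tau$, some pair $(\gamma,\rho_\tau)$ with $\gamma=\frac12-\tau$ is admissible, and $1-\gamma=\frac{1+2\tau}2$. Let $\epsilon\in(0,\frac12)$, and put $\eta=2\epsilon$ and
\[
D=\Bigl\lceil\frac{\ln(e/\epsilon)}{\ln(2/(1+2\tau))}\Bigr\rceil\ge1 .
\]
Then $(1-\gamma)^D\le e^{-\ln(e/\epsilon)}=\epsilon/e=\eta/(2e)$, and $2^D\le2\cdot2^{\kappa\ln(e/\epsilon)/\ln2}=2(e/\epsilon)^\kappa$. By Proposition~\ref{prop:amplify}, the pair $(\frac12-\epsilon,\rho')$ is admissible with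
\[
\rho'=\frac{2\epsilon\rho_\tau}{10\cdot2^D}\ge\frac{\rho_\tau}{10e^\kappa}\,\epsilon^{1+\kappa}\ge c_\theta\,\epsilon^{2+\theta},\qquad c_\theta=\frac{\rho_\tau}{10e^\kappa},
\]
where the last inequality uses $\epsilon<1$ and $1+\kappa\le2+\theta$. The constant $c_\theta$ does not depend on $\epsilon$. If $0<\delta<\rho'$, then $n=\lceil(1+\delta)m\rceil$ satisfies $m<n\le(1+\rho')m$ for large $m$, so $s(m,n)\ge(\frac12-\epsilon)n$ and $\delta\le\Delta(\epsilon)$. Hence $\Delta(\epsilon)\ge\rho'\ge c_\theta\epsilon^{2+\theta}$.
\end{proof}

For the upper bound we return to the kernel. The last case in Section~\ref{sec:half} gives the fraction $\frac1{2(1+\delta)}$, a saving of order $\delta$ only, and a stronger bound on codes is needed. A \emph{binary code} of length $n$ is a subset $C\subseteq\mathbb F_2^n$. Its \emph{rate} is $\frac1n\log_2|C|$, and its \emph{minimum distance} is the least number of coordinates in which two distinct elements of $C$ differ. If $C$ is a linear subspace, the rate is $\frac1n\dim C$ and the minimum distance is the least weight of a nonzero element. We use the first linear programming bound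 of McEliece, Rodemich, Rumsey and Welch~\cite{MRRW}: for fixed $d\in(0,\frac12)$, binary codes of length $n\to\infty$ and minimum distance at least $dn$ have rate at most $h\bigl(\frac12-\sqrt{d(1-d)}\bigr)+o(1)$.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}\textup{(d)}]
Let $0<\epsilon\le\frac14$ and $\delta>0$, and suppose that for infinitely many $m$ there is an $m\times n$ matrix with $n\ge(1+\delta)m$ all of whose $1$-free sets have size at least $(\frac12-\epsilon)n$. The kernel over $\mathbb F_2$ of such a matrix is a linear code of length $n$ and rate at least $1-\frac mn\ge\frac\delta{1+\delta}$. The supports of its nonzero elements are $1$-free, so its minimum distance is at least $dn$ with $d=\frac12-\epsilon$. The lengths $n>m$ tend to infinity, so the linear programming bound gives $\frac\delta{1+\delta}\le h\bigl(\frac12-\sqrt{d(1-d)}\bigr)$. Here $d(1-d)=\frac14-\epsilon^2$ and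
\[
\frac12-\sqrt{\frac14-\epsilon^2}=\frac{\epsilon^2}{\frac12+\sqrt{\frac14-\epsilon^2}}\le2\epsilon^2\le\frac18 .
\]
For $0<x<1$ we have $\ln\frac1{1-x}=\ln\bigl(1+\frac x{1-x}\bigr)\le\frac x{1-x}$, so $(1-x)\log_2\frac1{1-x}\le x\log_2e$ and $h(x)\le x\log_2(e/x)$. As $h$ is increasing on $[0,\frac12]$,
\[
\frac\delta{1+\delta}\le h(2\epsilon^2)\le g(\epsilon):=2\epsilon^2\log_2\frac e{2\epsilon^2}.
\]
For small $\epsilon$ we have $g(\epsilon)\le\frac12$, and then $\delta\le g(\epsilon)/(1-g(\epsilon))\le2g(\epsilon)=O(\epsilon^2\log(1/\epsilon))$.

Finally, the two bounds give $2\le\liminf\frac{\ln\Delta(\epsilon)}{\ln\epsilon}$ and $\limsup\frac{\ln\Delta(\epsilon)}{\ln\epsilon}\le2+\theta$ as $\epsilon\to0$, for every $\theta>0$. This means $\Delta(\epsilon)=\epsilon^{2+o(1)}$.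
\end{proof}

\begin{remark}\label{rem:inverse}
Read in the other direction, part (d) says that with excess about $\delta m$ the saving below $n/2$ is $\delta^{1/2+o(1)}n$ as $\delta\to0$. Precisely, let $0<\theta<\frac12$, let $\delta>0$ be small in terms of $\theta$, and let $n=\lceil(1+\delta)m\rceil$. Then for all large $m$,
\[
\bigl(\tfrac12-\delta^{1/2-\theta}\bigr)n\le s(m,n)<\bigl(\tfrac12-\delta^{1/2+\theta}\bigr)n .
\]
For the left inequality take $\epsilon=\delta^{1/2-\theta}$. Since $(\frac12-\theta)(2+\theta)<1$, we have $\Delta(\epsilon)\ge c_\theta\epsilon^{2+\theta}>\delta$ for small $\delta$. So for large $m$ there is $n'\ge n$ with $s(m,n')\ge(\frac12-\epsilon)n'$, and Lemma~\ref{lem:basic}(i) applies. For the right inequality take $\epsilon=\delta^{1/2+\theta}$. If it failed for infinitely many $m$, the upper bound would give $\delta=O(\delta^{1+2\theta}\log(1/\delta))$, which is false for small $\delta$.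
\end{remark}

\begin{thebibliography}{9}

\bibitem{LO}
Nati Linial, Edan Orzech, \emph{Bounds on Unique-Neighbor Codes}, arXiv:2203.10330 (2022).

\bibitem{MRRW}
McEliece, Rodemich, Rumsey and Welch, IEEE Trans. Inform. Theory 23 (1977), 157--166.

\end{thebibliography}
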